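# Entropy production for the nonlinear stochastic Ising model

## 1. The entropy inequality, its range and its sharpness

Here is the main theorem. All its terms are defined in Section 2.

**Theorem 1.** Let $n\ge 1$, let $G=([n],E)$ be a graph on $[n]=\{1,\dots,n\}$ with maximum degree $\Delta$, let $\beta\in\mathbb R$, and put $\theta=|\beta|\Delta$. Let $\nu(\Lambda)=\frac1n\mathbf 1(|\Lambda|=1)$ for $\Lambda\subset[n]$. If $\theta<\frac12$, then for every choice of external fields $\mathbf h\in(\mathbb R\cup\{\pm\infty\})^n$ the reversible quadratic system with Ising measure $\mu=\mu_{G,\beta,\mathbf h}$ satisfies the entropy production estimate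
$$D(p)\ \ge\ \delta\,H(p\,|\,\mu),\qquad \delta=\frac{1-2\theta}{(1+e^{4\theta})\,n},\tag{1}$$
for all $p\in\mathcal P(\mathcal X)$ such that $\mu[\log(\rho/\mu)]=p[\log(\rho/\mu)]$ for every stationary $\rho\in\mathcal P_+(\mathcal X)$. In particular, with $c=\frac18$: for any graph $G$ of maximum degree $\Delta$, any $\beta$ with $|\beta|\le c/\Delta$ (no constraint if $\Delta=0$) and any $\mathbf h$, the estimate holds with constant $c/n$.

The "in particular" is arithmetic. If $\theta\le\frac18$, then $\frac{1-2\theta}{1+e^{4\theta}}\ge\frac{3/4}{1+e^{1/2}}>\frac18$, and an estimate with one constant implies the estimate with every smaller constant. If $\Delta=0$ then $\theta=0$.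

The existence of such a $c$ is a conjecture whose source is Pietro Caputo and Alistair Sinclair, "Entropy production in nonlinear recombination models", arXiv:1609.06897 (2016). The same method goes further, and three more theorems say how far. In all of them $\nu$ is as in Theorem 1, and "the estimate holds with $\delta$" means that $D(p)\ge\delta H(p|\mu)$ for all $p$ as described there.

**Theorem 2.** If $\theta<1$, then for every $\mathbf h$ the estimate holds with $\delta=\dfrac{(1-\theta)^2}{(1+e^{4\theta})\,n}$.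

**Theorem 3.** For every $b>1$ there is $\gamma=\gamma(b)>0$ such that for all large odd $n$, on the complete graph $G=K_n$ with $\beta=b/(n-1)=b/\Delta$, there is a finite homogeneous field for which every $\delta$ such that the estimate holds satisfies $\delta\le 24e^{6b}n^8e^{-\gamma n}$.

**Theorem 4.** If $\beta=0$ and $n\ge2$, the estimate holds for all $\mathbf h$ with $\delta=\frac1{2(n-1)}$, and no larger constant works for all $\mathbf h$.

Since $(1-\theta)^2\ge 1-2\theta$, Theorem 2 contains Theorem 1. We prove Theorem 1 first, because its proof is shorter and shows where the value $\frac12$ comes from. Theorems 2 and 3 together say that the supremum of those $\theta_0$ for which some $c(\theta_0)>0$ gives the estimate with $\delta=c(\theta_0)/n$, for all $G$, all $\mathbf h$ and all $|\beta|\Delta\le\theta_0$, is exactly $1$. The endpoint $\theta_0=1$ is not decided here.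

In plain words, we have a population of spin configurations. Two random individuals meet and may exchange their spins at one random site. The law of an individual then evolves by a quadratic equation, and the relative entropy to $\mu$ decreases. How fast? The theorem says that at high temperature the rate of decrease is at least of order $1/n$ times the entropy itself, whatever the external fields and the boundary conditions.

## 2. Recombination, the quadratic evolution, and its stationary measures

**Definition (Ising measure).** For fields $\mathbf h\in(\mathbb R\cup\{\pm\infty\})^n$ let $\mathcal X$ be the set of $\sigma\in\{-1,+1\}^n$ with $\sigma_i=+1$ whenever $h_i=+\infty$ and $\sigma_i=-1$ whenever $h_i=-\infty$. Let $F=\{i:|h_i|<\infty\}$ be the set of free sites. Put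
$$\mu_{G,\beta,\mathbf h}(\sigma)=\frac1Z\exp\Big(\beta\sum_{\{i,j\}\in E}\sigma_i\sigma_j+\sum_{i\in F}h_i\sigma_i\Big),\qquad\sigma\in\mathcal X.$$

Infinite fields pin spins, which encodes boundary conditions. For example, on the edge $\{1,2\}$ with $h_2=+\infty$, $\mathcal X$ has two elements and $\mu$ is the law of one spin in the field $h_1+\beta$. We write $\mathcal P(\mathcal X)$ for the probability measures on $\mathcal X$, and $\mathcal P_+(\mathcal X)$ for those with full support; $\mu\in\mathcal P_+(\mathcal X)$.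

**Definition (recombination kernel).** Write $\sigma_\Lambda\eta_{\Lambda^c}$ for the configuration equal to $\sigma$ on $\Lambda$ and to $\eta$ off $\Lambda$. Recombination at $\Lambda$ replaces the pair $(\sigma,\eta)$ by $(\eta_\Lambda\sigma_{\Lambda^c},\sigma_\Lambda\eta_{\Lambda^c})$. It is accepted with probability
$$\alpha_\Lambda(\sigma,\eta)=\frac{\mu(\eta_\Lambda\sigma_{\Lambda^c})\mu(\sigma_\Lambda\eta_{\Lambda^c})}{\mu(\sigma)\mu(\eta)+\mu(\eta_\Lambda\sigma_{\Lambda^c})\mu(\sigma_\Lambda\eta_{\Lambda^c})},$$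
and the kernel on $\mathcal X\times\mathcal X$ is
$$Q(\sigma,\eta;\sigma',\eta')=\sum_\Lambda\nu(\Lambda)\Big[\alpha_\Lambda(\sigma,\eta)\mathbf 1\big((\sigma',\eta')=(\eta_\Lambda\sigma_{\Lambda^c},\sigma_\Lambda\eta_{\Lambda^c})\big)+(1-\alpha_\Lambda(\sigma,\eta))\mathbf 1\big((\sigma',\eta')=(\sigma,\eta)\big)\Big].$$

For example, with $n=2$ and $\Lambda=\{1\}$, the pair $(++,--)$ becomes $(-+,+-)$. On one edge, the weight $\mu(\sigma)\mu(\eta)$ is proportional to $e^{2\beta}$ before the swap and to $e^{-2\beta}$ after it, so $\alpha=e^{-2\beta}/(e^{2\beta}+e^{-2\beta})$. The fields have dropped out, and this is general: a swap does not change $\sigma_j+\eta_j$ at any site $j$, so the factors $e^{h_j(\sigma_j+\eta_j)}$ cancel. Hence $\alpha_\Lambda$ and $Q$ do not depend on $\mathbf h$ (with the pinned sites kept fixed), and $\alpha\equiv\frac12$ when $\beta=0$.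

The kernel is symmetric, $Q(\sigma,\eta;\sigma',\eta')=Q(\eta,\sigma;\eta',\sigma')$. It is also reversible: if $m,m'$ are the $\mu\otimes\mu$-weights of a pair and of its swap, then $m\,\alpha=mm'/(m+m')$ is symmetric in $m,m'$, so $\mu(\sigma)\mu(\eta)Q(\sigma,\eta;\sigma',\eta')=\mu(\sigma')\mu(\eta')Q(\sigma',\eta';\sigma,\eta)$.

**Definition (reversible quadratic system).** The evolution is $\frac{d}{dt}p_t=\mathcal G(p_t)=p_t\circ p_t-p_t$, where $p\circ p(\sigma)=\sum_{\eta,\sigma',\eta'}p(\sigma')p(\eta')Q(\sigma',\eta';\sigma,\eta)$. A measure $\rho\in\mathcal P_+(\mathcal X)$ is stationary if $\mathcal G(\rho)=0$.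

**Definition (entropy and entropy production).** With $g=p/\mu$, $0\log0=0\log(0/0)=0$ and $a\log(a/0)=+\infty$ for $a>0$, let $H(p|\mu)=\sum_\sigma p(\sigma)\log\frac{p(\sigma)}{\mu(\sigma)}$ and
$$D(p)=\frac14\sum_{\sigma,\eta,\sigma',\eta'}\mu(\sigma)\mu(\eta)Q(\sigma,\eta;\sigma',\eta')\big(g(\sigma)g(\eta)-g(\sigma')g(\eta')\big)\log\frac{g(\sigma)g(\eta)}{g(\sigma')g(\eta')}.\tag{2}$$
A summand is $0$ if both products $g(\sigma)g(\eta)$, $g(\sigma')g(\eta')$ vanish and $+\infty$ if exactly one does. A summand with $Q=0$ is read as $0$. (Under any other reading $D$ only grows, so lower bounds on $D$ stay valid. The measures used below to bound $D$ from above have full support, so for them the reading does not matter.)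

All summands are nonnegative, since $(x-y)\log(x/y)\ge0$. The name is explained by the following identity, for $p$ with full support:
$$\sum_\sigma\mathcal G(p)(\sigma)\log g(\sigma)=-D(p).\tag{3}$$
To see this, write $p(\sigma')=\sum p(\sigma')p(\eta')Q(\sigma',\eta';\sigma,\eta)$ with the sum over $\eta',\sigma,\eta$. The left side becomes $\sum p(\sigma')p(\eta')Q(\sigma',\eta';\sigma,\eta)[\log g(\sigma)-\log g(\sigma')]$. By the symmetry of $Q$ we may exchange the roles of the two individuals and average, which gives $\frac12\sum p(\sigma')p(\eta')Q(\sigma',\eta';\sigma,\eta)\log\frac{g(\sigma)g(\eta)}{g(\sigma')g(\eta')}$. Now put $p(\sigma')p(\eta')=\mu(\sigma')\mu(\eta')g(\sigma')g(\eta')$, use reversibility to exchange the pairs $(\sigma,\eta)$ and $(\sigma',\eta')$, and average again: the result is $-D(p)$. Since $\sum_\sigma\mathcal G(p)(\sigma)=0$, the left side of (3) is $\frac{d}{dt}H(p_t|\mu)$ at $t=0$, $p_0=p$. So $D(p)=-\frac{d}{dt}H(p_t|\mu)|_{t=0}$.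

**Lemma 5 (stationary measures).** The stationary $\rho\in\mathcal P_+(\mathcal X)$ are exactly the measures $\mu_{G,\beta,\mathbf h'}$ with $h'_i=h_i$ off $F$ and $h_i'$ finite on $F$. Consequently $p\in\mathcal P(\mathcal X)$ satisfies the condition in Theorem 1 if and only if $p$ and $\mu$ have the same single-site marginals.

*Proof.* Let $\rho=\mu_{G,\beta,\mathbf h'}$. Since $\alpha_\Lambda$ does not depend on the fields, $Q$ is also reversible for $\rho\otimes\rho$. Hence $\rho\circ\rho(\sigma)=\sum\rho(\sigma)\rho(\eta)Q(\sigma,\eta;\sigma',\eta')=\rho(\sigma)$, so $\rho$ is stationary.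

Conversely let $\rho\in\mathcal P_+(\mathcal X)$ be stationary. By (3), $D(\rho)=0$, so every summand vanishes. Let $\psi=\log(\rho/\mu)$ and $i\in F$, and write $(\pm,s)$ for the configuration with $\sigma_i=\pm1$ and $\sigma_{-i}=s$. The swap at $i$ of $(+,s)$ and $(-,t)$ has $Q>0$, so $\psi(+,s)+\psi(-,t)=\psi(-,s)+\psi(+,t)$. Thus $\psi(+,s)-\psi(-,s)$ does not depend on $s$; call it $2a_i$. Then $\psi-\sum_{i\in F}a_i\sigma_i$ is unchanged by every flip of a free spin, hence constant on $\mathcal X$. So $\rho=\mu_{G,\beta,\mathbf h'}$ with $h'_i=h_i+a_i$ on $F$.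

Therefore $\log(\rho/\mu)$ ranges over the functions $C+\sum_{i\in F}a_i\sigma_i$ with arbitrary $a_i\in\mathbb R$ and $C$ a normalizing constant, and the condition says $p[\sigma_i]=\mu[\sigma_i]$ for $i\in F$. Off $F$ both marginals are the same point mass. $\blacksquare$

We call such $p$ **admissible**. For admissible $p$ and $i\in F$ we have $p(\sigma_i=\pm1)=\mu(\sigma_i=\pm1)\in(0,1)$. The restriction is unavoidable: $D(\mu_{G,\beta,\mathbf h'})=0$ for every $\mathbf h'$ as above, while $H(\mu_{G,\beta,\mathbf h'}|\mu)>0$ unless $\mathbf h'=\mathbf h$.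

## 3. The entropy production written as a sum over sites

The purpose of this section is to rewrite $D$ so that the independence of the fields is visible.

Swapping at site $i$ changes the pair only if $\sigma_i\ne\eta_i$, and this forces $i\in F$. The result differs from $(\sigma,\eta)$ exactly at $i$, so different sites give different pairs. Terms of (2) with $(\sigma',\eta')=(\sigma,\eta)$ are $0$. Hence
$$D(p)=\frac1n\sum_{i\in F}D_i(p),\qquad D_i=\frac14\sum_{\sigma_i\ne\eta_i}\mu(\sigma)\mu(\eta)\alpha_{\{i\}}(\sigma,\eta)\big(g(\sigma)g(\eta)-g(\sigma')g(\eta')\big)\log\frac{g(\sigma)g(\eta)}{g(\sigma')g(\eta')},$$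
where $(\sigma',\eta')$ is the swapped pair.

Fix $i\in F$. Let $s,t$ denote configurations off $i$ (compatible with the pinning), and set
$$P_\pm(s)=p(\sigma_i=\pm1,\sigma_{-i}=s),\qquad S_s=\sum_{j\sim i}s_j\in[-\Delta,\Delta],\qquad r_s=e^{2\beta S_s}.$$
Exchanging $\sigma$ and $\eta$ shows that the cases $\sigma_i=+1$ and $\sigma_i=-1$ contribute equally. So take $\sigma=(+,s)$, $\eta=(-,t)$ and double. Put
$$m=\mu(+,s)\mu(-,t),\quad m'=\mu(-,s)\mu(+,t),\quad x=P_+(s)P_-(t),\quad y=P_-(s)P_+(t).$$
Then $\mu(\sigma)\mu(\eta)\alpha=mm'/(m+m')$, $g(\sigma)g(\eta)=x/m$ and $g(\sigma')g(\eta')=y/m'$. Since $\mu(+,s)/\mu(-,s)=e^{2h_i}r_s$, we have $m/m'=r_s/r_t$, and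
$$D_i=\frac12\sum_{s,t}\frac{m'x-my}{m+m'}\log\frac{m'x}{my}=\frac12\sum_{s,t}\frac{r_tx-r_sy}{r_s+r_t}\log\frac{r_tx}{r_sy}.$$
Finally set
$$A_s=P_+(s)\,r_s^{-1/2},\qquad B_s=P_-(s)\,r_s^{1/2}.$$
Then $A_sB_t-A_tB_s=(r_tx-r_sy)/\sqrt{r_sr_t}$, so
$$D_i=\frac12\sum_{s,t}w_{st}\,(A_sB_t-A_tB_s)\log\frac{A_sB_t}{A_tB_s},\qquad w_{st}=\frac{\sqrt{r_sr_t}}{r_s+r_t}=\frac1{2\cosh(\beta(S_s-S_t))}\ge\frac1{2\cosh2\theta},\tag{4}$$
because $|S_s-S_t|\le2\Delta$. The conventions for vanishing products carry over, as each product has only been multiplied by a positive number. The quantity $D_i$ vanishes exactly when all products $A_sB_t$ and $A_tB_s$ agree; if all $A_s,B_s$ are positive, this means that the ratio $A_s/B_s$ does not depend on $s$.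

## 4. One site and two sites by hand

*One site.* If $n=1$ and $h_1$ is finite, there is only the empty configuration off the site, so $D=0$. But admissible means $p=\mu$, so $H(p|\mu)=0$ and the estimate is trivial.

*Two sites, $\beta=0$.* Let both fields be finite and write $p_{++},p_{+-},p_{-+},p_{--}$ for the masses of $p$. In (4), $r\equiv1$, $w\equiv\frac12$; only $\{s,t\}=\{+,-\}$ contributes, twice. So $D_1=\frac12(p_{++}p_{--}-p_{+-}p_{-+})\log\frac{p_{++}p_{--}}{p_{+-}p_{-+}}$. The formula for $D_2$ is the same, and $D=\frac12(D_1+D_2)=D_1$. With uniform marginals, $p_{++}=p_{--}=\frac{1+\kappa}4$ and $p_{+-}=p_{-+}=\frac{1-\kappa}4$, we get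
$$D(p)=\frac\kappa4\log\frac{1+\kappa}{1-\kappa},\qquad H(p|\mu)=\frac{1+\kappa}2\log(1+\kappa)+\frac{1-\kappa}2\log(1-\kappa).$$
A direct check gives $H(\mu|p)=-\frac12\log(1+\kappa)-\frac12\log(1-\kappa)$, hence $D(p)=\frac12[H(p|\mu)+H(\mu|p)]\ge\frac12H(p|\mu)$. So a *symmetrized* relative entropy appears. It will appear in general.

*Two sites, one edge, $\beta\neq0$.* Now $r_\pm=e^{\pm2\beta}$ and (4) gives
$$D_1=D_2=\frac1{2\cosh2\beta}\big(e^{-2\beta}p_{++}p_{--}-e^{2\beta}p_{+-}p_{-+}\big)\log\frac{e^{-2\beta}p_{++}p_{--}}{e^{2\beta}p_{+-}p_{-+}}.$$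
So $D$ only sees whether the odds ratio $\frac{p_{++}p_{--}}{p_{+-}p_{-+}}$ equals the Ising value $e^{4\beta}$. The fields of $\mu$ are invisible in $D$; they enter the estimate only through the marginals.

## 5. A three-site star: why the conditional laws of $\mu$ are the wrong reference

For ordinary single-site dynamics one would compare $p(\cdot|s)$, the conditional law of $\sigma_i$ given $\sigma_{-i}=s$, with $\mu(\cdot|s)$. A sensible plan would be to prove, for admissible $p$,
$$D_i(p)\ \ge\ c\sum_sp_{-i}(s)\,H\big(p(\cdot|s)\,|\,\mu(\cdot|s)\big)\qquad\text{for each }i,$$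
with $p_{-i}$ the law of $\sigma_{-i}$ under $p$, and then to sum over $i$ and use a functional inequality for $\mu$. The first step of the plan is false, even though $p$ has the marginals of $\mu$. Here is an example.

Let $n=3$, $E=\{\{1,2\},\{1,3\}\}$, $\beta\ne0$, $h_1>0$, and $h_2=h_3=u$ with $e^{4u}=\cosh(h_1-2\beta)/\cosh(h_1+2\beta)$. With $S=\sigma_2+\sigma_3$, the law of $(\sigma_2,\sigma_3)$ under $\mu$ is proportional to $e^{uS}\cosh(h_1+\beta S)$. By the choice of $u$ the states $(+,+)$ and $(-,-)$ have equal mass, and so do $(+,-)$ and $(-,+)$. So $\sigma_2$ and $\sigma_3$ are uniform. Let $q_\mu=\mu(S=0)\in(0,1)$.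

For $q\in(0,1)$ and $\tau\in\mathbb R$ let $p$ give mass $\frac q2$ to each of $(+,-),(-,+)$ and $\frac{1-q}2$ to each of $(+,+),(-,-)$ as values of $(\sigma_2,\sigma_3)$, and let $\sigma_1$, given these, have law proportional to $e^{\sigma_1(\tau+\beta S)}$. Then $\mu$ is the case $q=q_\mu$, $\tau=h_1$, and
$$p[\sigma_1]=q\tanh\tau+\tfrac{1-q}2\big[\tanh(\tau+2\beta)+\tanh(\tau-2\beta)\big].$$
With $T=\tanh\tau$ and $k=\tanh2\beta$ the bracket equals $2T\frac{1-k^2}{1-k^2T^2}$, which is strictly less than $2T$ for $\tau>0$. Take $q>q_\mu$. Then at $\tau=h_1$ the mean $p[\sigma_1]$ exceeds $\mu[\sigma_1]$. The mean increases strictly from $-1$ to $1$ in $\tau$, so there is a unique $\tau<h_1$ for which $p[\sigma_1]=\mu[\sigma_1]$. With this $\tau$, $p$ is admissible. Moreover $A_s/B_s=e^{2\tau}$ for every $s$, so $D_1(p)=0$. Yet $p(\cdot|s)\ne\mu(\cdot|s)$ for every $s$, so the right side of the desired inequality is positive.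

The example also shows what to do. At site $1$, the swaps recognize $p(\cdot|s)$ as a perfect Ising conditional law, but for the field $\tau$ and not for $h_1$. So we should let $p$ itself choose the field at each site, compare with the Ising measure $\mu'$ with the chosen fields, and find a way back from $\mu'$ to $\mu$ at the end.

## 6. Comparison with an Ising measure whose fields are chosen by $p$

**Proposition 6.** Let $p$ be admissible with $D(p)<\infty$. There are finite fields $h_i'$, $i\in F$ (with $h'=h$ off $F$), such that $\mu'=\mu_{G,\beta,\mathbf h'}$ satisfies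
$$D(p)\ \ge\ \frac1{n(1+e^{4\theta})}\sum_{i\in F}\sum_sp_{-i}(s)\Big[H\big(p(\cdot|s)|\mu'(\cdot|s)\big)+H\big(\mu'(\cdot|s)|p(\cdot|s)\big)\Big].$$
Here $s$ ranges over the support of $p_{-i}$, and $p(\cdot|s),\mu'(\cdot|s)$ are the conditional laws of $\sigma_i$.

The conditional law $\mu'(\cdot|s)$ at $i$ involves $h_i'$ only, so we may choose the fields one site at a time. Fix $i\in F$ and use the notation of Section 3.

**Step 1 (positivity, so that logarithms may be split).** Let $A=\sum_sA_s$, $B=\sum_sB_s$. Both are positive because $p(\sigma_i=\pm1)>0$. Since $D_i<\infty$ and $w_{st}>0$, (4) gives $A_sB_t>0\iff A_tB_s>0$ for all $s,t$. If $A_s>0$, choose $t$ with $B_t>0$; then $A_tB_s>0$, so $B_s>0$. Symmetrically $B_s>0$ implies $A_s>0$. So $A_s,B_s>0$ for $s\in\operatorname{supp}p_{-i}$, and both vanish for other $s$. From now on $s,t\in\operatorname{supp}p_{-i}$.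

**Step 2 (from pairs to single configurations).** We remove the weights from (4) and sum over $t$. The expression $(A_sB_t-A_tB_s)\big[\log\frac{A_s}{B_s}-\log\frac{A_t}{B_t}\big]$ is a product of two antisymmetric factors, so its sum is twice the sum with the first logarithm only:
$$\sum_{s,t}(A_sB_t-A_tB_s)\log\frac{A_sB_t}{A_tB_s}=2\sum_s(A_sB-AB_s)\log\frac{A_s}{B_s}=2\sum_s(A_sB-AB_s)\,\phi_s,\quad \phi_s=\log\frac{A_s}{B_s}-\log\frac AB.\tag{5}$$
The last equality uses $\sum_s(A_sB-AB_s)=0$: we may subtract any constant from the logarithm. The constant $\log(A/B)$ is the one for which each summand becomes nonnegative.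

**Step 3 (the field chosen by $p$).** Define $h_i'=\frac12\log(A/B)$. Then $\mu'(+|s)/\mu'(-|s)=e^{2h'_i}r_s=\frac AB\,r_s$. In the example of Section 5 this gives back $h_1'=\tau$. Let
$$u_s=p(+|s),\qquad m_s=\mu'(+|s)=\frac{Ar_s}{B+Ar_s}.$$
Since $\frac{u_s}{1-u_s}=\frac{P_+(s)}{P_-(s)}=r_s\frac{A_s}{B_s}$ and $\frac{m_s}{1-m_s}=r_s\frac AB$, the number $\phi_s$ is the difference of the log-odds of $u_s$ and $m_s$.

**Step 4 (the summand is a symmetrized relative entropy).** For two Bernoulli laws, writing out the four terms gives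
$$\mathcal J_s:=H(p(\cdot|s)|\mu'(\cdot|s))+H(\mu'(\cdot|s)|p(\cdot|s))=(u_s-m_s)\Big[\log\frac{u_s}{m_s}-\log\frac{1-u_s}{1-m_s}\Big]=(u_s-m_s)\phi_s\ge0.$$
Next, using $p_{-i}(s)=P_+(s)+P_-(s)$, $P_+(s)=A_sr_s^{1/2}$ and $P_-(s)=B_sr_s^{-1/2}$,
$$p_{-i}(s)(u_s-m_s)=P_+(s)(1-m_s)-P_-(s)m_s=\frac{BP_+(s)-Ar_sP_-(s)}{B+Ar_s}=\frac{r_s^{1/2}(A_sB-AB_s)}{B+Ar_s}.$$
Multiplying by $\phi_s$ and solving,
$$(A_sB-AB_s)\phi_s=p_{-i}(s)\,\mathcal J_s\,\big(Br_s^{-1/2}+Ar_s^{1/2}\big).\tag{6}$$

**Step 5 (lower bound on the factor in (6), and conclusion).** Inserting the definitions of $A$ and $B$,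
$$Br_s^{-1/2}+Ar_s^{1/2}=\sum_tP_-(t)\Big(\frac{r_t}{r_s}\Big)^{1/2}+\sum_tP_+(t)\Big(\frac{r_s}{r_t}\Big)^{1/2}\ge e^{-2\theta},$$
because $(r_t/r_s)^{\pm1/2}=e^{\pm\beta(S_t-S_s)}\ge e^{-2\theta}$ and $\sum_t(P_+(t)+P_-(t))=1$. The summands in (4) are nonnegative, so we may replace $w_{st}$ by its lower bound. Then (5) and (6) give
$$D_i\ge\frac12\cdot\frac1{2\cosh2\theta}\cdot2\sum_s(A_sB-AB_s)\phi_s\ge\frac{e^{-2\theta}}{2\cosh2\theta}\sum_sp_{-i}(s)\mathcal J_s=\frac1{1+e^{4\theta}}\sum_sp_{-i}(s)\mathcal J_s.$$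
Sum over $i\in F$ and divide by $n$. $\blacksquare$

## 7. The Pythagorean identity: from $\mu'$ back to $\mu$

We now have information relative to $\mu'$ but want a bound on $H(p|\mu)$. Here admissibility does its work. The function $\log(\mu/\mu')=C+\sum_{i\in F}(h_i-h_i')\sigma_i$ is a constant plus a linear function of the spins, so it has the same mean under $p$ and under $\mu$. Hence
$$H(p|\mu')-H(p|\mu)=p\big[\log(\mu/\mu')\big]=\mu\big[\log(\mu/\mu')\big]=H(\mu|\mu')\ge0.\tag{7}$$
So $H(p|\mu)\le H(p|\mu')$, whatever the fields $h'$ are. It remains to bound $H(p|\mu')$ by the conditional entropies of Proposition 6, and this is a statement about the single Ising measure $\mu'$. As the fields of $\mu'$ are not under our control (already those of $\mu$ are arbitrary), the bound has to be uniform in the fields.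

## 8. Approximate tensorization of entropy, uniformly in the fields

For a probability $\pi$ and $f\ge0$ let $\mathrm{Ent}_\pi(f)=\pi(f\log f)-\pi(f)\log\pi(f)$. If $\pi(f)>0$ and $q=f\pi/\pi(f)$, then $\mathrm{Ent}_\pi(f)=\pi(f)H(q|\pi)$. For a law $\pi$ of spins, $\mathrm{Ent}_if$ is the entropy of $f$ under $\pi(\cdot|\sigma_{-i})$, a function of $\sigma_{-i}$.

**Definition (approximate tensorization).** A fully supported $\pi$ on $\{\pm1\}^F$ satisfies approximate tensorization with constant $C$ if $\mathrm{Ent}_\pi(f)\le C\sum_{i\in F}\pi[\mathrm{Ent}_if]$ for all $f\ge0$.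

Product measures satisfy it with $C=1$; this is the classical tensorization of entropy. Strong dependence spoils it. Let $\pi$ give mass $\frac{1-\varepsilon}2$ to each of $(+,+),(-,-)$ and $\frac\varepsilon2$ to each of $(+,-),(-,+)$, and let $f=\mathbf 1(\sigma_1=+)$. Then $\mathrm{Ent}_\pi(f)=\frac12\log2$, $\mathrm{Ent}_2f=0$ and $\pi[\mathrm{Ent}_1f]=\frac12\big[(1-\varepsilon)\log\frac1{1-\varepsilon}+\varepsilon\log\frac1\varepsilon\big]\to0$ as $\varepsilon\to0$. So $C$ must blow up.

We need three more textbook facts.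

- *Gibbs variational inequality.* For probabilities $q,\pi$ on a finite set with $\pi$ of full support, and any function $\psi$: $q[\psi]\le H(q|\pi)+\log\pi(e^\psi)$. (It says that the relative entropy of $q$ to $e^\psi\pi/\pi(e^\psi)$ is nonnegative.)
- *Gaussian Laplace transform.* If $Y\sim N(0,\Sigma)$, then $\mathbb E\,e^{Y\cdot\sigma}=e^{\frac12\sigma^\top\Sigma\sigma}$.
- *Bakry–Émery theorem* (Bakry–Émery, Sém. Prob. XIX, 1985). If $\xi(dy)\propto e^{-V(y)}dy$ is a probability on $\mathbb R^N$ with $\nabla^2V\ge\kappa I$, $\kappa>0$, then $\mathrm{Ent}_\xi(\Phi)\le\frac1{2\kappa}\int\frac{|\nabla\Phi|^2}\Phi\,d\xi$ for smooth positive $\Phi$.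

*The set-up.* Identify $\mathcal X$ with $\{\pm1\}^F$. Then $\mu'$ is an Ising measure with finite fields, since pinned neighbors only shift the fields. Explicitly, $\mu'(\sigma)\propto\exp(\frac12\sigma^\top J\sigma+z\cdot\sigma)$, where $J$ is $\beta$ times the adjacency matrix of $G[F]$ and $z\in\mathbb R^F$. The absolute row sums of $J$ are at most $\theta$, so its eigenvalues lie in $[-\theta,\theta]$. If $F=\emptyset$ then $\mathcal X$ is one point and everything is trivial; assume $N=|F|\ge1$.

The plan is to write $\mu'$ as a mixture of product measures by means of the Gaussian Laplace transform. For example, if the interaction is $\frac c2M^2$ with $c>0$ and $M=\sum_i\sigma_i$, then $e^{cM^2/2}=\mathbb E\,e^{\sqrt c\,YM}$ with $Y$ standard Gaussian, and given $Y$ the spins are independent. In general $J$ has trace $0$, so unless it vanishes it has a negative eigenvalue and is not a covariance matrix. But $\sigma_i^2=1$, so adding $aI$ to $J$ changes nothing in the measure. Let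
$$K=J+aI,\qquad a>\theta,\qquad\lambda=\text{largest eigenvalue of }K\le\theta+a .$$
$K$ is positive definite. For $t\in[0,1]$, $z\in\mathbb R^F$ let
$$\mu^{t,z}(\sigma)=\frac1{Z_t(z)}\exp\Big(\frac{1-t}2\sigma^\top K\sigma+z\cdot\sigma\Big),\qquad\chi_t=\sup_z\|\mathrm{Cov}_{\mu^{t,z}}(\sigma)\|_{op}\in(0,N].$$
Every Ising measure with interaction $J$ and finite fields is some $\mu^{0,z}$. At $t=1$ we have a product measure $\pi_z:=\mu^{1,z}$ with variances $1-\tanh^2z_i$, so $\chi_1=1$.

**Lemma 7 (one Gaussian step).** Let $0\le t<t+\varepsilon\le1$, $\chi=\chi_{t+\varepsilon}$, and $\varepsilon\lambda\chi<1$. For each $z$ there is a probability $\xi$ on $\mathbb R^F$ with $\mu^{t,z}=\int\mu^{t+\varepsilon,z+y}\,\xi(dy)$ and, for all $f\ge0$,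
$$\mathrm{Ent}_{\mu^{t,z}}(f)\le\frac1{1-\varepsilon\lambda\chi}\int\mathrm{Ent}_{\mu^{t+\varepsilon,z+y}}(f)\,\xi(dy).$$

*Proof.* **Step 1 (the mixture and its convexity).** Let $Y\sim N(0,\varepsilon K)$, so $\mathbb E e^{Y\cdot\sigma}=e^{\frac\varepsilon2\sigma^\top K\sigma}$. Then
$$\mu^{t,z}(\sigma)=\frac1{Z_t(z)}\,\mathbb E\exp\Big(\frac{1-t-\varepsilon}2\sigma^\top K\sigma+(z+Y)\cdot\sigma\Big)=\mathbb E\Big[\frac{Z_{t+\varepsilon}(z+Y)}{Z_t(z)}\,\mu^{t+\varepsilon,z+Y}(\sigma)\Big].$$
Summing over $\sigma$ shows that the weights $Z_{t+\varepsilon}(z+Y)/Z_t(z)$ have mean $1$. So the mixture identity holds with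
$$\xi(dy)\propto e^{-V(y)}dy,\qquad V(y)=\frac1{2\varepsilon}y^\top K^{-1}y-\log Z_{t+\varepsilon}(z+y).$$
The Hessian of $\log Z_{t+\varepsilon}$ at $z+y$ is the covariance matrix of $\mu^{t+\varepsilon,z+y}$, which is at most $\chi I$, and $K^{-1}\ge\lambda^{-1}I$. Hence
$$\nabla^2V\ge\kappa I,\qquad\kappa=\frac1{\varepsilon\lambda}-\chi=\frac{1-\varepsilon\lambda\chi}{\varepsilon\lambda}>0.$$

**Step 2 (the gradient of the inner mean is controlled by the inner entropy).** Replacing $f$ by $f+\epsilon'$ and letting $\epsilon'\downarrow0$ (on a finite set all entropies converge uniformly in the measure), we may assume $f>0$. Write $\tilde\mu_y=\mu^{t+\varepsilon,z+y}$ and $\Phi(y)=\tilde\mu_y(f)$, a smooth function with values between $\min f>0$ and $\max f$. Differentiating,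
$$\nabla\Phi(y)=\mathrm{Cov}_{\tilde\mu_y}(f,\sigma)=\tilde\mu_y(f\sigma)-\tilde\mu_y(f)\tilde\mu_y(\sigma)=\Phi(y)\,v,\qquad v=q(\sigma)-\tilde\mu_y(\sigma),\quad q=\frac{f\tilde\mu_y}{\tilde\mu_y(f)}.$$
By the Gibbs variational inequality with $\psi=\vartheta\cdot(\sigma-\tilde\mu_y(\sigma))$, for every $\vartheta\in\mathbb R^F$,
$$\vartheta\cdot v\le H(q|\tilde\mu_y)+\log\tilde\mu_y\big(e^{\vartheta\cdot(\sigma-\tilde\mu_y(\sigma))}\big)\le H(q|\tilde\mu_y)+\frac\chi2|\vartheta|^2.$$
For the second inequality, the log-Laplace transform and its gradient vanish at $\vartheta=0$, and its Hessian at $\vartheta$ is the covariance matrix of $\mu^{t+\varepsilon,z+y+\vartheta}$, at most $\chi I$ because $\chi$ is a supremum over all fields. Taking $\vartheta=v/\chi$ gives $|v|^2\le2\chi H(q|\tilde\mu_y)$, that is,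
$$\frac{|\nabla\Phi|^2}\Phi=\Phi\,|v|^2\le2\chi\,\Phi\,H(q|\tilde\mu_y)=2\chi\,\mathrm{Ent}_{\tilde\mu_y}(f).$$

**Step 3 (adding up).** Since $\mu^{t,z}$ is the mixture of the $\tilde\mu_y$, entropy decomposes into the mean inner entropy and the entropy of the inner mean. With the Bakry–Émery theorem,
$$\mathrm{Ent}_{\mu^{t,z}}(f)=\int\mathrm{Ent}_{\tilde\mu_y}(f)\,\xi(dy)+\mathrm{Ent}_\xi(\Phi)\le\Big(1+\frac\chi\kappa\Big)\int\mathrm{Ent}_{\tilde\mu_y}(f)\,\xi(dy),$$
and $1+\frac\chi\kappa=1+\frac{\varepsilon\lambda\chi}{1-\varepsilon\lambda\chi}=\frac1{1-\varepsilon\lambda\chi}$. $\blacksquare$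

**Proposition 8.** Let $R\ge1$ be an integer and suppose $\lambda\chi_{k/R}<R$ for $k=1,\dots,R$. Every Ising measure $\mu$ with interaction $J$ and finite fields satisfies
$$\mathrm{Ent}_\mu(f)\le C\sum_{i\in F}\mu[\mathrm{Ent}_if]\quad(f\ge0),\qquad C=\prod_{k=1}^R\Big(1-\frac{\lambda\chi_{k/R}}R\Big)^{-1}.$$

*Proof.* **Step 1 (reduction to product measures).** Apply Lemma 7 with $\varepsilon=1/R$ at $t=0,\frac1R,\dots,\frac{R-1}R$ in turn. The law $\xi$ in each step has a density jointly continuous in $(z,y)$, so the successive mixtures compose. The result is a probability $\xi$ on $\mathbb R^F$ with $\mu=\int\pi_z\,\xi(dz)$ and $\mathrm{Ent}_\mu(f)\le C\int\mathrm{Ent}_{\pi_z}(f)\,\xi(dz)$. By tensorization for product measures, $\mathrm{Ent}_{\pi_z}(f)\le\sum_i\pi_z[\mathrm{Ent}_{\pi_z,i}f]$, where $\mathrm{Ent}_{\pi_z,i}$ is the entropy with respect to the $i$-th factor of $\pi_z$.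

**Step 2 (forgetting the mixing variable).** We must return from the factors of $\pi_z$ to the conditional laws of $\mu$. Let $(Z,\sigma)$ have joint law $\xi(dz)\pi_z(\sigma)$, so $\sigma\sim\mu$, and let $\varphi(x)=x\log x$. Given $(Z,\sigma_{-i})$, the law of $\sigma_i$ is the $i$-th factor of $\pi_Z$. So
$$\int\pi_z[\mathrm{Ent}_{\pi_z,i}f]\,\xi(dz)=\mathbb E\varphi(f(\sigma))-\mathbb E\,\varphi\big(\mathbb E[f|Z,\sigma_{-i}]\big)\le\mathbb E\varphi(f(\sigma))-\mathbb E\,\varphi\big(\mathbb E[f|\sigma_{-i}]\big)=\mu[\mathrm{Ent}_if].$$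
The inequality is the conditional Jensen inequality: $\mathbb E[f|\sigma_{-i}]$ is the conditional mean of $\mathbb E[f|Z,\sigma_{-i}]$ given $\sigma_{-i}$, and $\varphi$ is convex. $\blacksquare$

**Corollary 9.** If $\theta<\frac12$, every Ising measure with interaction $J$ and finite fields satisfies approximate tensorization with $C=\frac1{1-2\theta}$.

*Proof.* Take $R=1$. Only $\chi_1=1$ is needed. For $a>\theta$ with $\theta+a<1$ we get the constant $(1-\lambda)^{-1}\le(1-\theta-a)^{-1}$. The inequality for the measure does not involve $a$, so let $a\downarrow\theta$. $\blacksquare$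

## 9. Proof of Theorem 1

Let $p$ be admissible. Since $\mu$ has full support on $\mathcal X$, $H(p|\mu)<\infty$, and if $D(p)=\infty$ there is nothing to prove. Otherwise take $\mu'$ from Proposition 6 and put $f=p/\mu'$. Then $\mu'(f)=1$ and $\mathrm{Ent}_{\mu'}(f)=H(p|\mu')$. Also $\mu'(f|s)=p_{-i}(s)/\mu'_{-i}(s)$, so
$$\mu'_{-i}(s)\,\mathrm{Ent}_if(s)=\sum_{\sigma_i}p(\sigma_i,s)\log\frac{p(\sigma_i,s)}{\mu'(\sigma_i,s)}-p_{-i}(s)\log\frac{p_{-i}(s)}{\mu'_{-i}(s)}=p_{-i}(s)H\big(p(\cdot|s)|\mu'(\cdot|s)\big).$$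
By (7), Corollary 9, and Proposition 6 with the reverse entropies dropped,
$$H(p|\mu)\le H(p|\mu')\le\frac1{1-2\theta}\sum_{i\in F}\sum_sp_{-i}(s)H\big(p(\cdot|s)|\mu'(\cdot|s)\big)\le\frac{n(1+e^{4\theta})}{1-2\theta}\,D(p).\qquad\blacksquare$$

## 10. Covariance bounds and many small Gaussian steps: Theorem 2

A single Gaussian step needs $\lambda\chi_1=\lambda<1$, and making $K$ positive definite pushes $\lambda$ up to about $2\theta$ in the worst case. That is where $\theta<\frac12$ came from. With many small steps the smallness condition is harmless, provided that $\chi_t$ is under control at all intermediate $t$.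

**Lemma 10.** If $\theta<1$, then $\chi_t\le\dfrac1{1-(1-t)\theta}$.

*Proof.* Fix $t,z$ and let $\mu=\mu^{t,z}$, $J'=(1-t)J$, $\theta'=(1-t)\theta<1$. The diagonal part of $K$ is irrelevant, and $J'_{ii}=0$. Let $E_i$ be conditional expectation given $\sigma_{-i}$ under $\mu$, let $P=\frac1N\sum_{i\in F}E_i$, and let $\mathrm{osc}_jf=\max_\sigma|f(\sigma^j)-f(\sigma)|$, with $\sigma^j$ equal to $\sigma$ flipped at $j$.

**Step 1 (contraction of oscillations).** We have $E_if=mf(+,\cdot)+(1-m)f(-,\cdot)$, where $\pm$ is the value at site $i$ and $m=\frac12\big(1+\tanh(z_i+\sum_jJ'_{ij}\sigma_j)\big)$. Flipping $\sigma_j$, $j\ne i$, changes the argument of $\tanh$ by $2|J'_{ij}|$, hence $m$ by at most $|J'_{ij}|$. If a superscript $j$ marks the values after the flip,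
$$(E_if)^j-E_if=m^j\big(f(+)^j-f(+)\big)+(1-m^j)\big(f(-)^j-f(-)\big)+(m^j-m)\big(f(+)-f(-)\big).$$
So $\mathrm{osc}_j(E_if)\le\mathrm{osc}_jf+|J'_{ij}|\,\mathrm{osc}_if$ for $j\ne i$, while $\mathrm{osc}_i(E_if)=0$. Summing over $j$ and averaging over $i$, with $\sum_j|J'_{ij}|\le\theta'$,
$$\sum_j\mathrm{osc}_j(Pf)\le\frac1N\Big[(N-1)\sum_j\mathrm{osc}_jf+\theta'\sum_i\mathrm{osc}_if\Big]=\Big(1-\frac{1-\theta'}N\Big)\sum_j\mathrm{osc}_jf.$$

**Step 2 (spectral gap).** $P$ is an average of orthogonal projections in $L^2(\mu)$, so it is self-adjoint. If $f$ is a real nonconstant eigenfunction, then $\sum_j\mathrm{osc}_jf>0$, and Step 1 shows that its eigenvalue is at most $1-\frac{1-\theta'}N$. By the spectral theorem on the orthogonal complement of the constants,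
$$\frac{1-\theta'}N\mathrm{Var}_\mu(f)\le\langle f,(1-P)f\rangle_\mu=\frac1N\sum_i\mu[\mathrm{Var}_if],$$
where $\mathrm{Var}_if$ is the variance given $\sigma_{-i}$.

**Step 3 (linear functions).** For $f=v\cdot\sigma$ we have $\mathrm{Var}_if=v_i^2\,\mathrm{Var}(\sigma_i|\sigma_{-i})\le v_i^2$. So $v^\top\mathrm{Cov}_\mu(\sigma)v\le\frac{|v|^2}{1-\theta'}$. $\blacksquare$

*Proof of Theorem 2.* For $\theta=0$ this is Theorem 1. Let $0<\theta<1$ and fix $a>\theta$. By Lemma 10, $\chi_t\le\frac1{1-\theta}$ for all $t$, so the hypothesis of Proposition 8 holds for all large $R$, and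
$$\log C\le-\sum_{k=1}^R\log\Big(1-\frac\lambda R\cdot\frac1{1-(1-k/R)\theta}\Big)\ \longrightarrow\ \lambda\int_0^1\frac{dt}{1-(1-t)\theta}=\frac\lambda\theta\log\frac1{1-\theta}\qquad(R\to\infty).$$
The limit is that of a Riemann sum; the second-order terms of the logarithms add up to $O(1/R)$. So approximate tensorization holds with the constant $\exp\big(\frac{\theta+a}\theta\log\frac1{1-\theta}\big)$. Letting $a\downarrow\theta$, it holds with $C=(1-\theta)^{-2}$. Repeat Section 9 with this $C$ in place of $\frac1{1-2\theta}$. $\blacksquare$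

## 11. The complete graph above $\theta=1$: Theorem 3

We want an admissible $p$ whose entropy is only polynomially small and whose entropy production is exponentially small. At low temperature the total magnetization on $K_n$ avoids the values near $0$, so reweighting the two phases should be almost stationary. Reweighting changes the mean magnetization, which violates admissibility for zero field. But $D$ does not see the fields, so we may choose the field of the reference measure to restore the marginals.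

Let $n\ge3$ be odd, $\beta=\frac b{n-1}$, $M=\sum_i\sigma_i$ (an odd number), and let $\mu_h$ be the Ising measure on $K_n$ with homogeneous field $h$. Since $\sum_{i<j}\sigma_i\sigma_j=\frac{M^2-n}2$, $\mu_0\propto e^{\beta M^2/2}$.

**Step 1 (the bottleneck).** Let $I(x)=\frac{1+x}2\log(1+x)+\frac{1-x}2\log(1-x)=\frac{x^2}2+O(x^4)$. As $b>1$, there are $x\in(0,1)$ and $\gamma>0$ with $\frac{bx^2}2-I(x)=2\gamma$. For $k=\frac{n+M}2$ we have $\binom nk\ge\frac{2^n}{n+1}e^{-nI(M/n)}$; this is the statement that the binomial law with parameters $n$ and $k/n$ gives its most likely value $k$ a mass at least $\frac1{n+1}$. Choose odd $M_n$ with $M_n/n\to x$. Since $\beta\ge b/n$, the sum $Z=\sum_k\binom nke^{\beta(2k-n)^2/2}$ satisfies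
$$Z\ge\frac{2^n}{n+1}\exp\Big(n\Big[\frac b2\Big(\frac{M_n}n\Big)^2-I\Big(\frac{M_n}n\Big)\Big]\Big)\ge2^ne^{\frac32\gamma n}\qquad\text{for large }n.$$
At most $2^n$ configurations have $|M|=1$, so $\mu_0(|M|=1)\le e^{\beta/2}e^{-\frac32\gamma n}\le e^{-\gamma n}$ for large $n$.

**Step 2 (the test measure and the field).** Let $p=g_0\mu_0$ with $g_0=1+\frac12\mathrm{sgn}(M)$. As $M\ne0$ and $\mu_0$ is symmetric under a global flip, $p$ is a probability; it is exchangeable with full support, and $p[M]=\frac12\mu_0[|M|]\in[\frac12,\frac n2]$. The map $h\mapsto\mu_h[M]$ is continuous and strictly increasing (its derivative is $\mathrm{Var}_{\mu_h}(M)>0$), equals $0$ at $h=0$ and tends to $n$ as $h\to\infty$. So there is $h>0$ with $\mu_h[M]=p[M]$. Put $\mu=\mu_h$. By exchangeability the single-site marginals of $p$ and $\mu$ agree, so $p$ is admissible by Lemma 5.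

**Step 3 (upper bound on $D$).** Here $g=p/\mu$ is a constant times $g_0e^{-hM}$, and $\mu$ is a constant times $e^{hM}\mu_0$. Recombination preserves $M(\sigma)+M(\eta)$, so these factors cancel in (2):
$$D(p)=\frac14\sum\mu_0(\sigma)\mu_0(\eta)Q(\sigma,\eta;\sigma',\eta')\big(g_0(\sigma)g_0(\eta)-g_0(\sigma')g_0(\eta')\big)\log\frac{g_0(\sigma)g_0(\eta)}{g_0(\sigma')g_0(\eta')}.$$
A swap at one site changes each of the two magnetizations by $0$ or $\pm2$. In a nonzero term at least one of them changes sign, so $|M(\sigma)|=1$ or $|M(\eta)|=1$. The products of two values of $g_0$ lie in $[\frac14,\frac94]$, so the difference is at most $2$ and the logarithm at most $\log9$ in absolute value. As $Q$ sums to $1$ over $(\sigma',\eta')$,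
$$D(p)\le\frac14\cdot2e^{-\gamma n}\cdot2\log9\le3e^{-\gamma n}.$$

**Step 4 (lower bound on $H$).** First, the field is not too small: $\frac d{dh}\mu_h[M]=\mathrm{Var}_{\mu_h}(M)\le n^2$, so $\frac12\le p[M]=\mu_h[M]\le hn^2$ and $h\ge\frac1{2n^2}$.

Next, we find two adjacent values of $M$ that are not too unlikely. Let $M_1>0$ be the most likely positive value of $M$ under $\mu_0$. There are $\frac{n+1}2$ positive values, of total mass $\frac12$, so $\mu_0(M=M_1)\ge\frac1{n+1}$. Let $M_2\in\{M_1\pm2\}\cap[1,n]$, which is nonempty as $n\ge3$. Adjacent binomial coefficients have ratio at least $\frac1n$, and $\frac\beta2(M_2^2-M_1^2)\ge-\beta|M_1+M_2|\ge-\frac b{n-1}(2n-2)\ge-3b$. So $\mu_0(M=M_2)\ge\frac1ne^{-3b}\mu_0(M=M_1)$, and for $j=1,2$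
$$p(M=M_j)=\tfrac32\mu_0(M=M_j)\ge\frac{3e^{-3b}}{2n(n+1)}\ge\frac{e^{-3b}}{n^2}.$$

Finally, $\ell=p/\mu$ cannot be close to $1$ at both values. On $\{M>0\}$, $\ell$ is a constant times $e^{-hM}$, so $|\log\ell(M_1)-\log\ell(M_2)|=2h$, and $|\log\ell(M_j)|\ge h$ for some $j$. For this $j$, as $e^h-1\ge1-e^{-h}$,
$$|p(M=M_j)-\mu(M=M_j)|=p(M=M_j)\,|1-\ell(M_j)^{-1}|\ge\frac{e^{-3b}}{n^2}(1-e^{-h})\ge\frac{e^{-3b}}{4n^4},$$
where the last inequality uses $h\ge\frac1{2n^2}$ and $1-e^{-u}\ge\frac u2$ for $u\in[0,1]$. Pinsker's inequality says that $H(p|\mu)\ge2|p(\mathcal E)-\mu(\mathcal E)|^2$ for every event $\mathcal E$. So $H(p|\mu)\ge\frac{e^{-6b}}{8n^8}$.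

Any $\delta$ for which the estimate holds is at most $D(p)/H(p|\mu)\le24e^{6b}n^8e^{-\gamma n}$. $\blacksquare$

The statement about $\theta_0$ in Section 1 follows. If $\theta_0<1$, Theorem 2 gives $c(\theta_0)=(1-\theta_0)^2/(1+e^{4\theta_0})$. If $\theta_0>1$, take $b\in(1,\theta_0]$ in Theorem 3; no constant of the form $c/n$ survives as $n\to\infty$.

## 12. Han's inequality and the sharp constant at $\beta=0$: Theorem 4

At $\beta=0$ nothing is lost in Section 6, and $D$ becomes a sum of mutual informations and their reversed versions. Let $p_i$ be the law of $\sigma_i$ under $p$, and $k=|F|$.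

**Step 1 (an exact formula).** If $k\le1$, an admissible $p$ equals $\mu$ and $H(p|\mu)=0$. Let $k\ge2$, let $p$ be admissible, and assume $D(p)<\infty$, as otherwise there is nothing to prove. In Sections 3 and 6 we have $r\equiv1$, $w\equiv\frac12$, $A_s=P_+(s)$, $A=p(\sigma_i=+1)$, $B=p(\sigma_i=-1)$, so $A+B=1$ and $\mu'(\cdot|s)=p_i$. Then (4), (5), (6) give $D_i=\frac12\sum_sp_{-i}(s)\mathcal J_s$ with equality. Since $\sum_sp_{-i}(s)H(p(\cdot|s)|p_i)=H(p|p_i\otimes p_{-i})$, and likewise for the reverse entropies,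
$$D(p)=\frac1{2n}\sum_{i\in F}\Big[H(p\,|\,p_i\otimes p_{-i})+H(p_i\otimes p_{-i}\,|\,p)\Big].\tag{8}$$

**Step 2 (the lower bound).** Let $X=(X_i)_{i\in F}$ have law $p$, and let $\mathsf H$ denote Shannon entropy. Let $\bar h_j$ be the average of $\mathsf H(X_S)$ over the sets $S\subset F$ with $|S|=j$, $\bar h_0=0$, and $d_j=\bar h_j-\bar h_{j-1}$. If $\tau$ is a uniformly random ordering of $F$, then $d_j=\mathbb E_\tau\,\mathsf H(X_{\tau_j}|X_{\tau_1},\dots,X_{\tau_{j-1}})$. For $j\ge2$, dropping $X_{\tau_1}$ from the conditioning does not decrease the entropy, and the result averages to $d_{j-1}$. So $d_1\ge d_2\ge\dots\ge d_k$, which is Han's inequality.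

Since $\beta=0$, $\mu$ is the product of its marginals, which are those of $p$. Hence
$$H(p|\mu)=\sum_{i\in F}\mathsf H(X_i)-\mathsf H(X)=kd_1-\sum_{j=1}^kd_j=\sum_{j=1}^k(d_1-d_j)\le(k-1)(d_1-d_k).$$
On the other hand,
$$\sum_{i\in F}H(p|p_i\otimes p_{-i})=\sum_{i\in F}\big[\mathsf H(X_i)-\mathsf H(X_i|X_{-i})\big]=k(d_1-d_k).$$
Dropping the reverse entropies in (8), and using $2\le k\le n$,
$$D(p)\ge\frac{k}{2n}(d_1-d_k)\ge\frac k{2n(k-1)}H(p|\mu)\ge\frac1{2(n-1)}H(p|\mu).$$

**Step 3 (no larger constant).** Equality in Step 2 would need $d_2=\dots=d_k$ and negligible reverse entropies. A rare event on which all spins flip together has the first property asymptotically. A little uniform mass keeps the reverse entropies small. Take all fields finite, so $k=n$, let $\varepsilon$ be small, $L=\log(1/\varepsilon)$, and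
$$p=\Big(1-\varepsilon-\frac\varepsilon L\Big)\delta_-+\varepsilon\,\delta_++\frac\varepsilon L\,U,$$
where $\delta_\pm$ are the point masses at the constant configurations and $U$ is uniform on the other $2^n-2$ configurations. Let $\mu$ be the product of the marginals of $p$. It is an Ising measure with $\beta=0$ and finite fields, and $p$ is admissible with full support.

*Forward entropies.* Let $\varepsilon\to0$ with $n$ fixed. Under each of the laws of $X_i$, $X_{-i}$, $X$, the all-plus state has mass $\varepsilon(1+O(1/L))$ and contributes $\varepsilon L(1+o(1))$ to the entropy. The all-minus state has mass $1-O(\varepsilon)$ and contributes $O(\varepsilon)$. The remaining states, if any, have masses of order $\varepsilon/L$ and contribute $O\big(\frac\varepsilon L\log\frac L\varepsilon\big)=O(\varepsilon)$. So all three entropies are $\varepsilon L(1+o(1))$, and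
$$H(p|\mu)=\sum_i\mathsf H(X_i)-\mathsf H(X)=(n-1)\varepsilon L(1+o(1)),\qquad H(p|p_i\otimes p_{-i})=\mathsf H(X_i)+\mathsf H(X_{-i})-\mathsf H(X)=\varepsilon L(1+o(1)).$$

*Reverse entropies.* In $H(p_i\otimes p_{-i}|p)$ the all-minus configuration contributes at most $\log\frac1{1-2\varepsilon}=O(\varepsilon)$ once $L\ge1$, as then $p$ gives it mass at least $1-2\varepsilon$. The other configurations have total $p_i\otimes p_{-i}$-mass at most $p(X_i=+1)+p(X_{-i}\ne-)\le4\varepsilon$, where $-$ stands for all minus. On each of them $p\ge\frac\varepsilon{2^nL}$. So their contribution is at most $4\varepsilon\log(4\cdot2^nL)=O(\varepsilon\log L)$. Hence $H(p_i\otimes p_{-i}|p)=o(\varepsilon L)$.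

By (8),
$$\frac{D(p)}{H(p|\mu)}\ \longrightarrow\ \frac1{2n}\cdot\frac n{n-1}=\frac1{2(n-1)}\qquad(\varepsilon\to0),$$
so no constant larger than $\frac1{2(n-1)}$ works for all fields. $\blacksquare$
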